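\title{A smooth torus diffeomorphism conjugate to a Diophantine rotation that is not cohomologically stable}

\begin{abstract}
A $C^\infty$ diffeomorphism $f$ of the torus $\mathbb T^d$ is cohomologically $C^\infty$-stable if the coboundaries $u\circ f-u$ of smooth functions $u$ form a closed subspace of $C^\infty(\mathbb T^d)$. A minimal circle diffeomorphism has this property if and only if its rotation number is Diophantine. We show that the analogous statement is false on $\mathbb T^d$ for every $d\ge2$: there are a Diophantine vector $\alpha$, explicit when $d=2$, and a $C^\infty$ diffeomorphism topologically conjugate to the rotation $R_\alpha$ that is not cohomologically $C^\infty$-stable. The example is a limit of smooth conjugates $H_nR_\alpha H_n^{-1}$ of one fixed rotation. We also show that $\alpha$ is Diophantine and $f$ is smoothly conjugate to a rotation if and only if $f$ is stable and its invariant distributions are the multiples of its invariant measure.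
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb T^d=\mathbb R^d/\mathbb Z^d$, and let $C^\infty(\mathbb T^d)$ be the space of real-valued smooth functions with its usual Fr\'echet topology, that of uniform convergence of all derivatives. For a $C^\infty$ diffeomorphism $f$ of $\mathbb T^d$ and a given smooth $v$, the \emph{cohomological equation} $u\circ f-u=v$ asks whether $v$ is the increment of a smooth function along orbits. The functions $v$ for which it can be solved form the space of \emph{$C^\infty$-coboundaries}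
\[
B^\infty(f)=\{u\circ f-u:\ u\in C^\infty(\mathbb T^d)\},
\]
and $f$ is \emph{cohomologically $C^\infty$-stable} (briefly, \emph{stable}) if $B^\infty(f)$ is closed in $C^\infty(\mathbb T^d)$.

To see what this measures, call a continuous linear functional $T$ on $C^\infty(\mathbb T^d)$ an \emph{invariant distribution} of $f$ if $T(u\circ f)=T(u)$ for all $u$; invariant measures are examples. An invariant distribution vanishes on every coboundary, so it is an obstruction to solving the equation. Stability says that there are no other obstructions: the equation is solvable as soon as $T(v)=0$ for all invariant $T$ (Lemma~\ref{lem:HB}).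

The simplest maps to test are the rotations $R_\alpha:x\mapsto x+\alpha$. A vector $\alpha\in\mathbb R^d$ is \emph{irrational} if $1,\alpha_1,\dots,\alpha_d$ are linearly independent over $\mathbb Q$; then $R_\alpha$ is minimal, that is, every orbit is dense. The vector $\alpha$ is \emph{Diophantine} if there are $C>0$ and $\tau>0$ with
\[
|\langle k,\alpha\rangle-m|\ge C|k|^{-\tau}\qquad\text{for all }k\in\mathbb Z^d\setminus\{0\},\ m\in\mathbb Z .
\]
A Diophantine vector is irrational, since $\langle k,\alpha\rangle\ne m$ for $k\neq0$. Fourier series show that an irrational rotation is stable if and only if $\alpha$ is Diophantine (Proposition~\ref{prop:rot}), and stability is preserved by smooth changes of coordinates. On the circle the same dichotomy holds for nonlinear maps: by a theorem of Avila and Kocsard \cite{AK}, a minimal $C^\infty$ circle diffeomorphism is cohomologically $C^\infty$-stable if and only if its rotation number is Diophantine. These facts suggest a positive answer to the following question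 from \cite{AK}, in which $\mathrm{Diff}^\infty_+(\mathbb T^d)$ is the group of orientation-preserving $C^\infty$ diffeomorphisms.

\begin{quote}
\textbf{Question.} Let $d\ge2$, let $\alpha\in\mathbb R^d$ be irrational, and let $f\in\mathrm{Diff}^\infty_+(\mathbb T^d)$ be topologically conjugate to $R_\alpha$. Is it true that $f$ is cohomologically $C^\infty$-stable if and only if $\alpha$ is Diophantine?
\end{quote}

The answer is no for every $d\ge2$: a Diophantine $\alpha$ does not force stability. The core of the paper is the following two-dimensional example.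

\begin{theorem}\label{thm:A}
Let $\Lambda\ge3$ and let $(e_k)_{k\ge1}$ be integers with $e_1\ge3$ and $3e_k\le e_{k+1}\le\Lambda e_k$ (for example $e_k=3^k$). Put $q_k=2^{e_k}$, $E_k=(1,0)$ for $k$ even, $E_k=(0,1)$ for $k$ odd, and
\[
\alpha=\sum_{k\ge1}q_k^{-1}E_k\in\mathbb R^2 .
\]
Then $\alpha$ is irrational and Diophantine, and there are $f\in\mathrm{Diff}^\infty_+(\mathbb T^2)$ and a homeomorphism $h$ with $f=hR_\alpha h^{-1}$ such that $B^\infty(f)$ is not closed. Precisely, there are $U_n\in C^\infty(\mathbb T^2)$ with $\max U_n-\min U_n=1$ and $U_n\circ f-U_n\to0$ in $C^\infty$. Moreover $\sup_j\|Df^j\|=\infty$, and $h$, $h^{-1}$ are not both H\"older.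
\end{theorem}

The map $f$ is not $C^\infty$-conjugate to $R_\alpha$, because $B^\infty(R_\alpha)$ is closed. It is not even $C^1$-conjugate to a rotation: if $f=gR_\rho g^{-1}$ with a $C^1$ diffeomorphism $g$, then $\|Df^j\|\le\|Dg\|\,\|D(g^{-1})\|$ for all $j$.

\begin{theorem}\label{thm:B}
For every $d\ge2$ there are a Diophantine irrational $\alpha\in\mathbb R^d$ and $f\in\mathrm{Diff}^\infty_+(\mathbb T^d)$ topologically conjugate to $R_\alpha$ which is not cohomologically $C^\infty$-stable. So the equivalence in the Question is false for all $d\ge2$.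
\end{theorem}

An equivalence does hold after one condition is added on each side.

\begin{theorem}\label{thm:C}
Let $d\ge2$ and let $f\in\mathrm{Diff}^\infty_+(\mathbb T^d)$ be topologically conjugate to $R_\alpha$, $\alpha$ irrational, with invariant probability $\mu$. The following are equivalent:
\begin{enumerate}
\item[(a)] $\alpha$ is Diophantine and $f$ is $C^\infty$-conjugate to a rotation;
\item[(b)] $f$ is cohomologically $C^\infty$-stable and its only invariant distributions are the multiples of $\mu$.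
\end{enumerate}
\end{theorem}

We do not decide whether stability alone, without the second condition in (b), implies that $\alpha$ is Diophantine. The negative answer to the Question does not depend on this.

Section~\ref{sec:prelim} treats closedness in general and for rotations, and Section~\ref{sec:idea} shows the mechanism of Theorem~\ref{thm:A} on a single tower. Sections~\ref{sec:arith}--\ref{sec:notclosed} prove Theorem~\ref{thm:A}, and Sections~\ref{sec:B} and~\ref{sec:C} prove Theorems~\ref{thm:B} and~\ref{thm:C}.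

\medskip\noindent\textbf{Conventions.} We write $|\cdot|$ for the Euclidean norm, $\operatorname{dist}$ for the induced distance on the torus, $\|\cdot\|_0$ for the supremum norm, and $\|u\|_{C^r}=\max_{0\le i\le r}\|D^iu\|_0$, with operator norms for linear and multilinear maps. The oscillation of $u$ is $\operatorname{osc}u=\max u-\min u$. The letters $C$, $C_r$, $c$ denote positive constants independent of $n$ that may change from line to line.

\section{Closed range and rigid rotations}\label{sec:prelim}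

We use two textbook facts on the Fr\'echet space $C^\infty(\mathbb T^d)$, whose closed subspaces are again Fr\'echet spaces. By the \emph{open mapping theorem}, a continuous linear bijection between Fr\'echet spaces has a continuous inverse. By the \emph{Hahn--Banach theorem}, the closure of a subspace is the common kernel of the continuous linear functionals that vanish on it.

If $\alpha$ is irrational, Lebesgue measure is the only invariant probability of $R_\alpha$: the Fourier coefficients of an invariant measure $\nu$ satisfy $\hat\nu(k)=e^{-2\pi i\langle k,\alpha\rangle}\hat\nu(k)$, so they vanish for $k\ne0$. Hence a map $f=hR_\alpha h^{-1}$ with a homeomorphism $h$ is minimal and has the unique invariant probability $\mu=h_*\mathrm{Leb}$.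

\begin{lemma}\label{lem:HB}
The closure of $B^\infty(f)$ is the set of $v$ with $T(v)=0$ for every invariant distribution $T$ of $f$.
\end{lemma}

\begin{proof}
A continuous functional vanishes on $B^\infty(f)$ exactly when it is invariant. Apply the Hahn--Banach theorem.
\end{proof}

\begin{lemma}\label{lem:conj}
If $f=gFg^{-1}$ with $C^\infty$ diffeomorphisms $g$ and $F$, then $v\mapsto v\circ g^{-1}$ is a linear homeomorphism of $C^\infty(\mathbb T^d)$ that maps $B^\infty(F)$ onto $B^\infty(f)$. In particular $f$ is stable if and only if $F$ is.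
\end{lemma}

\begin{proof}
Composition with a fixed smooth map is continuous in $C^\infty$ by the chain rule, and $(u\circ F-u)\circ g^{-1}=(u\circ g^{-1})\circ f-u\circ g^{-1}$.
\end{proof}

The next lemma is our tool for disproving stability. It turns closedness into an a priori estimate: a small coboundary comes from an almost constant function.

\begin{lemma}\label{lem:crit}
Let $f$ be a minimal $C^\infty$ diffeomorphism of $\mathbb T^d$ with $B^\infty(f)$ closed. If $u_n\circ f-u_n\to0$ in $C^\infty$, then $\operatorname{osc}u_n\to0$.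
\end{lemma}

\begin{proof}
Let $\mathcal E=\{u\in C^\infty(\mathbb T^d):u(0)=0\}$, a closed subspace. The map $u\mapsto u\circ f-u$ from $\mathcal E$ to $B^\infty(f)$ is continuous and onto. It is injective, because a continuous invariant function is constant on a dense orbit, hence constant. By the open mapping theorem its inverse is continuous, so $u_n-u_n(0)\to0$ uniformly.
\end{proof}

\begin{proposition}\label{prop:rot}
Let $\rho\in\mathbb R^d$ be irrational. If $\rho$ is Diophantine, then $B^\infty(R_\rho)=\{v:\int v\,dx=0\}$, which is closed. If $\rho$ is not Diophantine, then $B^\infty(R_\rho)$ is not closed.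
\end{proposition}

\begin{proof}
Let $\rho$ be Diophantine with constants $C,\tau$. Coboundaries have zero mean. Conversely, let $\int v\,dx=0$. Since $|e^{2\pi it}-1|=2|\sin\pi t|\ge4\operatorname{dist}(t,\mathbb Z)$, the numbers $\hat u(k)=\hat v(k)/(e^{2\pi i\langle k,\rho\rangle}-1)$, $k\ne0$, satisfy $|\hat u(k)|\le(4C)^{-1}|k|^\tau|\hat v(k)|$. They decay faster than every power of $|k|$, as the $\hat v(k)$ do, and $\hat u(-k)=\overline{\hat u(k)}$. So they are the Fourier coefficients of a real smooth $u$ with $u\circ R_\rho-u=v$.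

If $\rho$ is not Diophantine, the inequality fails for $C=1/n$, $\tau=n$: there are $k_n\ne0$ and $m_n$ with $|k_n|^n|\langle k_n,\rho\rangle-m_n|<1/n$. The function $u_n(x)=\cos2\pi\langle k_n,x\rangle$ has oscillation $2$, and $u_n\circ R_\rho-u_n$ is the real part of $(e^{2\pi i\langle k_n,\rho\rangle}-1)e^{2\pi i\langle k_n,x\rangle}$. For $n\ge r$ its $C^r$ norm is at most $(2\pi|k_n|)^r\,2\pi|\langle k_n,\rho\rangle-m_n|\le(2\pi)^{r+1}/n$. Lemma~\ref{lem:crit} shows that $B^\infty(R_\rho)$ is not closed.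
\end{proof}

\section{The mechanism on a single tower}\label{sec:idea}

By Lemma~\ref{lem:crit} we need functions of oscillation $1$ that are almost invariant in $C^\infty$. This section explains where they come from; only the identity \eqref{eq:tower} is used later.

\subsection*{Tower functions} For a diffeomorphism $f$, a smooth function $\psi$ and an integer $q\ge1$, the sum telescopes:
\begin{equation}\label{eq:tower}
U=\sum_{i=0}^{q-1}\psi\circ f^{-i}\quad\text{satisfies}\quad U\circ f-U=\psi\circ f-\psi\circ f^{-(q-1)}=(\psi-\psi\circ f^{-q})\circ f .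
\end{equation}
If $\psi\ge0$ has maximum $1$ and the sets $f^i(\operatorname{supp}\psi)$, $0\le i<q$, are disjoint and do not cover the torus, then $\operatorname{osc}U=1$. So we want a bump $\psi$ at the base of a tower of height $q$ that is almost fixed by $f^q$.

Try $f=R_\alpha$ on $\mathbb T^2$. Suppose $q\alpha\equiv d\eta$ modulo $\mathbb Z^2$, with $\eta$ a unit vector and $d$ small. Take coordinates $a\eta+b\eta'$ with $\eta'$ a unit vector at a definite angle from $\eta$, a box $W=\{|a|\le w,\ |b|\le\zeta\}$ with $d\ll w\le1$, and $\psi=\omega_1(a/w)\omega_2(b/\zeta)$. In the normalized coordinates $A=a/w$, $B=b/\zeta$,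
\[
\psi-\psi\circ R_\alpha^{-q}=\big[\omega_1(A)-\omega_1(A-d/w)\big]\,\omega_2(B),
\]
which has $C^r$ norm at most $C_rd/w$. Returning to the coordinates of the torus gives the bound $C_r(d/w)\min(w,\zeta)^{-r}$. This bound is useless when $\alpha$ is Diophantine: then $d\ge cq^{-\tau}$ (take $k=(q,0)$), the $q$ disjoint translates of $W$ force $\min(w,\zeta)\le Cq^{-1/2}$, and the bound is at least $cq^{r/2-\tau}$. By Proposition~\ref{prop:rot} and Lemma~\ref{lem:crit}, no cleverer choice can succeed for the rotation itself.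

Now let $f=HR_\alpha H^{-1}$, where $H$ is affine on $W$, so that $L(A,B)=H(wA\eta+\zeta B\eta')$ is an affine chart. Transport $\psi$ by $H$. The bound becomes $C_r(d/w)\|(DL)^{-1}\|^r$. If $H$ \emph{inflates} $W$ to almost unit size, so that $\|(DL)^{-1}\|$ is only a power of $\log q$ while $d/w$ is a negative power of $q$, the bound tends to $0$ for each $r$. One smooth $H$ cannot do this along a sequence $q_n\to\infty$. We therefore build $H_{n+1}=H_nK_n$ step by step, and we must make $f_n=H_nR_\alpha H_n^{-1}$ converge in $C^\infty$ although the $K_n$ expand enormously and $\alpha$ stays fixed.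

\subsection*{The price of expansion} The following linear model shows that expansion is cheap. In the plane let $S(a,b)=(a+d,b)$ play the role of $R_\alpha^q$, let $\chi$ be a bump equal to $1$ near $0$, and let $K(a,b)=(a,e^{t\chi(a/w)}b)$. Near $a=0$ the map $K$ is linear and expands the $b$-direction by $e^t$. Applying $S^{-1}$, $K^{-1}$, $S$, $K$ in turn gives
\[
(a,b)\mapsto(a-d,b)\mapsto\big(a-d,e^{-t\chi((a-d)/w)}b\big)\mapsto\big(a,e^{-t\chi((a-d)/w)}b\big)\mapsto\big(a,e^{s(a)}b\big)
\]
with $s(a)=t[\chi(a/w)-\chi((a-d)/w)]$ and $|s|\le\|\chi'\|_0\,td/w$. An expansion by a power of $q$ needs only $t$ of order $\log q$, so the failure of $K$ to commute with $S$ has size $(d/w)\log q$ in normalized coordinates. Two features make this work. The map $K$ follows a flow, so the defect is the same flow for the difference of two times. And $K$ moves points only in a direction transverse to the return $d\eta$. A circle has no such direction, and by \cite{AK} it has no such example.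

\subsection*{Passing the inflation on} On the torus we copy $K$ to all $q_n$ floors of a tower with base $W_n$. The result $K_n$ commutes with $R_\alpha$ except on $W_n$, so $f_{n+1}$ differs from $f_n$ by a map supported in $H_n(W_n)$. This map is $C^r$-small for the same reason as the coboundary above, provided that $H_n$ inflates $W_n$. So stage $n$ consumes the inflation of $W_n$ and must supply that of $W_{n+1}$.

We choose $\alpha$ so that the returns $q_n\alpha\equiv d_n\eta_n$ are alternately almost horizontal and almost vertical. The box $W_{n+1}$ has sides $w_{n+1}$ along $\eta_{n+1}\approx\eta_{n-1}$ and $\zeta_{n+1}$ along $\eta_n$, and $2\zeta_{n+1}<d_n$ is forced, since $R_\alpha^{q_n}W_{n+1}$ must miss $W_{n+1}$. The map $K_n$ expands along $\eta_{n-1}$ and inflates the first side. The second side must already be expanded by $H_n$, by a factor of order $1/d_n$. But on $W_n$ the map $H_n$ expands $\eta_n$ only by about $1/w_n\ll1/d_n$. The way out is to carry two boxes at each stage: the \emph{wide}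 box $W_n$ of width $w_n$, where the defect lives, and a \emph{narrow} box $N_n$ of width $d_n$ in the middle of another floor of the tower, where $K_n$ acts at full strength. Both $W_{n+1}$ and $N_{n+1}$ are placed in $N_n$, at two repelling fixed points of the flow whose rates are tuned to $w_{n+1}$ and $d_{n+1}$. Each stage loses a factor of at most $100$ in size, and $100^n$ is a power of $\log q_n$ because $q_n\ge2^{3^n}$.

\section{Arithmetic of the rotation vector}\label{sec:arith}

Until the end of Section~\ref{sec:notclosed}, $\Lambda,e_k,q_k,E_k,\alpha$ are as in Theorem~\ref{thm:A} and $R=R_\alpha$. The hypotheses give $q_k^3\le q_{k+1}\le q_k^\Lambda$, $q_1\ge8$ and $e_k\ge3^k$. Let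
\[
p_n=\sum_{k\le n}\frac{q_n}{q_k}E_k\in\mathbb Z^2,\qquad \delta_n=q_n\alpha-p_n=\sum_{k>n}\frac{q_n}{q_k}E_k ,
\]
so that $R^{q_n}$ is the translation by $\delta_n$. Write $\delta_n=d_n\eta_n$ with $\eta_n=E_{n+1}+\kappa_nE_n$, where $d_n=q_n(q_{n+1}^{-1}+q_{n+3}^{-1}+\cdots)$ and $d_n\kappa_n=q_n(q_{n+2}^{-1}+q_{n+4}^{-1}+\cdots)$. Each series lies between its first term and twice its first term, so
\begin{equation}\label{eq:dn}
\frac{q_n}{q_{n+1}}\le d_n\le\frac{2q_n}{q_{n+1}}\le2q_n^{-2},\qquad 0<\kappa_n\le\frac{2q_{n+1}}{q_{n+2}}\le2q_{n+1}^{-2}\le\frac18 .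
\end{equation}
In particular $|\eta_n|\le2$. At stage $n$ we use the basis $(\eta_n,\eta_{n-1})$, so we need the change from one basis to the next. Let $n\ge2$. In the basis $(E_{n+1},E_n)$ we have $\eta_n=(1,\kappa_n)$ and $\eta_{n\pm1}=(\kappa_{n\pm1},1)$. The system $\lambda\kappa_{n-1}+\sigma=\kappa_{n+1}$, $\lambda+\sigma\kappa_n=1$ gives
\begin{equation}\label{eq:basis}
\eta_{n+1}=\lambda_n\eta_{n-1}+\sigma_n\eta_n,\qquad
\lambda_n=\frac{1-\kappa_n\kappa_{n+1}}{1-\kappa_n\kappa_{n-1}}\in[\tfrac12,2],\qquad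
\sigma_n=\frac{\kappa_{n+1}-\kappa_{n-1}}{1-\kappa_n\kappa_{n-1}},\qquad|\sigma_n|\le3d_n .
\end{equation}
For the last bound, \eqref{eq:dn} gives $\kappa_{n-1}\le2q_n/q_{n+1}\le2d_n$ and $\kappa_{n+1}\le2q_{n+2}^{-2}\le2q_n/q_{n+1}\le 2d_n$; both numbers are positive, so the numerator is at most $2d_n$ in absolute value, and the denominator is at least $63/64$.

\begin{lemma}\label{lem:dioph}
The vector $\alpha$ is Diophantine, hence irrational.
\end{lemma}

\begin{proof}
Let $k\in\mathbb Z^2\setminus\{0\}$, $m\in\mathbb Z$, and $\|k\|=\max|k_i|\le|k|$. Both coordinates of $\alpha-p_n/q_n=\delta_n/q_n$ are at most $2/q_{n+1}$, so $|\langle k,\alpha-p_n/q_n\rangle|\le4\|k\|/q_{n+1}$. If $\langle k,p_n\rangle/q_n\ne m$ and $8\|k\|\le q_n^2$, then, since $q_n^2\le q_{n+1}/q_n$,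
\[
|\langle k,\alpha\rangle-m|\ge\frac1{q_n}-\frac{4\|k\|}{q_{n+1}}\ge\frac1{2q_n}.
\]
Let $n\ge1$ be minimal with $q_n^2\ge8\|k\|$. We have $p_{i}/q_{i}-p_{i-1}/q_{i-1}=E_{i}/q_{i}$. If $\langle k,p_i\rangle/q_i=m$ held for $i=n,n+1,n+2$, then $\langle k,E_{n+1}\rangle=\langle k,E_{n+2}\rangle=0$ and $k=0$. So the inequality above applies to one of these three indices, and $|\langle k,\alpha\rangle-m|\ge1/(2q_{n+2})$. If $n=1$ this is the constant $1/(2q_3)$. If $n\ge2$, then $q_{n-1}^2<8\|k\|$ and $q_{n+2}\le q_{n-1}^{\Lambda^3}$, so $|\langle k,\alpha\rangle-m|\ge\frac12(8|k|)^{-\Lambda^3/2}$.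
\end{proof}

Both structural hypotheses are needed here. If $e_{k+1}/e_k$ is unbounded, then $k=(q_n,0)$ gives $\operatorname{dist}(\langle k,\alpha\rangle,\mathbb Z)\le d_n\le2q_n^{1-e_{n+1}/e_n}$ and $\alpha$ is not Diophantine. If $E_k$ were eventually constant, one coordinate of $\alpha$ would be rational.

The next lemma tells how large the base of a tower of height $q_n$ may be. The limit $d_{n-1}$ in the direction $\eta_{n-1}$ is sharp, by the return at time $q_{n-1}$; in the direction $\eta_n$ there is far more room than $d_n$. Write $x\wedge y=x_1y_2-x_2y_1$.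

\begin{lemma}[no early returns]\label{lem:returns}
Let $n\ge2$, $1\le j<q_n$, $l\in\mathbb Z^2$, and $j\alpha-l=a\eta_n+b\eta_{n-1}$. Then $|a|>\frac1{4q_{n-1}}$ or $|b|\ge d_{n-1}$.
\end{lemma}

\begin{proof}
Suppose $|a|\le\frac1{4q_{n-1}}$ and $|b|<d_{n-1}$. We show first that the integer vector $v=(j,l)\in\mathbb Z^3$ lies in the plane spanned by $\Gamma_{n-1}$ and $\Gamma_n$, where $\Gamma_i=(q_i,p_i)$, and then that it lies in the lattice they generate.

Let $\Delta\in\mathbb Z$ be the determinant with rows $v,\Gamma_{n-1},\Gamma_n$. Subtract $\alpha_1$ and $\alpha_2$ times the first column from the second and third columns, and change the sign of these two columns. The determinant is unchanged and the rows become $(j,\delta)$, $(q_{n-1},\delta_{n-1})$, $(q_n,\delta_n)$ with $\delta=j\alpha-l$. Put $\Omega=\eta_{n-1}\wedge\eta_n$, so $|\Omega|=1-\kappa_n\kappa_{n-1}\le1$. Then $\delta\wedge\delta_n=bd_n\Omega$ and $\delta\wedge\delta_{n-1}=-ad_{n-1}\Omega$, and expansion along the first column gives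
\[
\Delta=j\,\delta_{n-1}\wedge\delta_n-q_{n-1}\,\delta\wedge\delta_n+q_n\,\delta\wedge\delta_{n-1}=\Omega\,\big(jd_{n-1}d_n-q_{n-1}bd_n-q_nad_{n-1}\big).
\]
By \eqref{eq:dn}, $q_nd_{n-1}\le2q_{n-1}$, $d_{n-1}\le1$, and $2q_{n-1}d_n\le4/q_n\le\frac18$. Hence
\[
|\Delta|\le2q_{n-1}d_n+q_{n-1}d_{n-1}d_n+2q_{n-1}|a|\le\tfrac18+\tfrac18+\tfrac12<1,
\]
and $\Delta=0$.

Since $\Gamma_n=\frac{q_n}{q_{n-1}}\Gamma_{n-1}+(0,E_n)$, the plane is also spanned by $\Gamma_{n-1}$ and $(0,E_n)$, so $v=x'\Gamma_{n-1}+y(0,E_n)$ with $x',y\in\mathbb Q$. The first coordinate gives $x'q_{n-1}\in\mathbb Z$. The coordinate along $E_{n-1}$ gives $x'p'\in\mathbb Z$, where $p'$, the $E_{n-1}$-coordinate of $p_{n-1}$, is $1$ plus a sum of even numbers $q_{n-1}/q_k$. As $p'$ is odd and $q_{n-1}$ is a power of $2$, we get $x'\in\mathbb Z$; the coordinate along $E_n$ then gives $y\in\mathbb Z$. Thus $v=x\Gamma_{n-1}+y\Gamma_n$ with $x=x'-yq_n/q_{n-1}\in\mathbb Z$, and $\delta=x\delta_{n-1}+y\delta_n$, so $b=xd_{n-1}$. Now $|b|<d_{n-1}$ forces $x=0$,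 and $j=yq_n$ contradicts $1\le j<q_n$.
\end{proof}

The boxes $W_{n+1}$ and $N_{n+1}$ lie on two floors of one tower, and both must fit into $N_n$. So we need a time $j_{n+1}<q_{n+1}$ at which the rotation moves by a fraction of $d_{n-1}$ along $\eta_{n-1}$ and by much less than $d_n$ along $\eta_n$.

\begin{lemma}\label{lem:jump}
Let $n\ge2$ and $j_{n+1}=(q_{n+1}-q_{n-1})/8$, an integer in $(0,q_{n+1})$. Then, modulo $\mathbb Z^2$,
\[
j_{n+1}\alpha\equiv-\zeta_n\eta_{n-1}+\xi_n\eta_n,\qquad\zeta_n=\tfrac18(d_{n-1}-\lambda_nd_{n+1}),\qquad\xi_n=\tfrac18\sigma_nd_{n+1},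
\]
and $\frac1{16}d_{n-1}\le\zeta_n\le\frac18d_{n-1}$, $|\xi_n|\le\frac38d_nd_{n+1}$.
\end{lemma}

\begin{proof}
For $k<i$ the number $8$ divides $q_i/q_k=2^{e_i-e_k}$, since $e_i-e_k\ge2e_k\ge6$. So $\frac18q_i\alpha=\frac18(p_i+\delta_i)\equiv\frac18(E_i+\delta_i)$. As $E_{n+1}=E_{n-1}$, we get $j_{n+1}\alpha\equiv\frac18(d_{n+1}\eta_{n+1}-d_{n-1}\eta_{n-1})$; insert \eqref{eq:basis}. By \eqref{eq:dn}, $d_{n+1}/d_{n-1}\le2q_{n+1}^{-2}q_n\le\frac14$, so $0<\lambda_nd_{n+1}\le\frac12d_{n-1}$.
\end{proof}

\section{The construction on the two-torus}\label{sec:constr}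

\subsection{Scales}
The number $\zeta_n$ will be the half-height of both boxes at stage $n$, and $d_n$ the half-width of the narrow one. For $n\ge3$ put
\[
w_n=\tfrac14\sqrt{d_n\zeta_{n-1}},\qquad e^{t_n}=\frac{\zeta_n}{16\,d_{n+1}},\qquad\theta_n=t_n\frac{d_n}{w_n}.
\]
Here $w_n$ is the half-width of the wide box, $t_n$ is the flow time, and $\theta_n$ is the size of the defect. The definitions are made so that expansion by $e^{t_n}$ and by $e^{t_n/2}$ brings $d_{n+1}$ and $w_{n+1}$ to the same fraction of $\zeta_n$: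
\begin{equation}\label{eq:tuned}
e^{t_n}d_{n+1}=e^{t_n/2}w_{n+1}=\tfrac1{16}\zeta_n .
\end{equation}
From $d_n\le2q_n^{-2}$ and $d_{n-2}\ge q_{n-1}^{-1}\ge q_n^{-1/3}$ we get
\begin{equation}\label{eq:ratio}
\frac{d_n}{w_n}=4\sqrt{\frac{d_n}{\zeta_{n-1}}}\le16\sqrt{\frac{d_n}{d_{n-2}}}\le32\,q_n^{-5/6}.
\end{equation}
Since $\zeta_{n-1}\le1$, also $w_n\le q_n^{-1}\le\frac1{8q_{n-1}}$. Further, $e^{t_n}\ge d_{n-1}/(256\,d_{n+1})\ge q_{n+1}^2/(512\,q_n)\to\infty$, while $t_n\le\log(1/d_{n+1})\le\log q_{n+2}\le\Lambda^2e_n$; this is the second use of the bound $e_{k+1}\le\Lambda e_k$. Therefore $\theta_n+d_n/w_n\le C e_n2^{-5e_n/6}\le C2^{-e_n/2}\le C2^{-3^n/2}$, and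
\begin{equation}\label{eq:sum}
\sum_nM^n\Big(\theta_n+\frac{d_n}{w_n}\Big)<\infty\qquad\text{for every }M>0 .
\end{equation}
This is where $e_{k+1}\ge3e_k$ matters most. We shall apply \eqref{eq:sum} with $M=100^r$ for every $r$, which a merely exponential growth of $q_n$ would not allow.

\begin{example}\label{ex:scales}
Let $e_k=3^k$, so $q_{n+1}=q_n^3$, and let $\asymp$ mean equality up to factors bounded above and below. Then $d_n\asymp q_n^{-2}$, $\zeta_n\asymp d_{n-1}\asymp q_n^{-2/3}$, $w_n\asymp(d_nd_{n-2})^{1/2}\asymp q_n^{-10/9}$, $d_n/w_n\asymp q_n^{-8/9}$ and $e^{t_n}\asymp d_{n-1}/d_{n+1}\asymp q_n^{16/3}$. For the rotation, the bound of Section~\ref{sec:idea} is $(d_n/w_n)w_n^{-r}\asymp q_n^{(10r-8)/9}$, which diverges already for $r=1$. After inflation to size $100^{-n}$ it becomes $q_n^{-8/9}100^{rn}\le q_n^{-8/9}(\log_2q_n)^{5r}$, because $100^n\le(3^n)^5$.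
\end{example}

Fix a smooth $\chi:\mathbb R\to[0,1]$ with $\chi=1$ on $[-\frac12,\frac12]$ and support in $[-\frac34,\frac34]$. Fix $n_0\ge3$ so large that for all $n\ge n_0$
\begin{equation}\label{eq:n0}
t_n>0,\qquad d_n\le\frac{w_n}{100},\qquad w_n\le\frac1{100},\qquad\|\chi'\|_0\theta_n\le1,
\end{equation}
and the parallelogram $\{a\eta_n+b\eta_{n-1}:|a|\le2w_n,|b|\le\zeta_n\}$ has diameter less than $\frac12$. A plane set of diameter less than $\frac12$ projects isometrically into $\mathbb T^2$, so $(a,b)$ are coordinates on every translate of this parallelogram in the torus. A map of a parallelogram into $\mathbb T^2$ is called \emph{affine} if it lifts to the restriction of an affine map of $\mathbb R^2$. From now on $n\ge n_0$.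

\subsection{A flow with two linear sources}
Let $\nu:\mathbb R\to[0,1]$ be smooth, even, nonincreasing in $|B|$, equal to $1$ on $[-\frac18,\frac18]$ and supported in $(-\frac14,\frac14)$. Put $V_0(B)=B\nu(B)$; then $|V_0|\le\frac14$ and $V_0'=\nu+B\nu'\le1$. Let
\[
V(B)=V_0(B+\tfrac12)+\tfrac12V_0(B-\tfrac12),
\]
with flow $\Phi^t$ on $\mathbb R$. The two terms have disjoint supports, so $V$ is supported in $[-\frac34,\frac34]$, $|V|\le\frac14$ and $V'\le1$. Hence $\Phi^t$ preserves $[-1,1]$ and $(-1,1)$, and $\partial_B\Phi^t=\exp\int_0^tV'(\Phi^s)\,ds$ is positive, and at most $e^t$ for $t\ge0$. Near $\mp\frac12$ the field is linear with rate $1$ and $\frac12$, so for $t\ge0$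
\begin{equation}\label{eq:linear}
\begin{aligned}
\Phi^t(B)&=-\tfrac12+e^t(B+\tfrac12)&&\text{if }e^t|B+\tfrac12|\le\tfrac18,\\
\Phi^t(B)&=\tfrac12+e^{t/2}(B-\tfrac12)&&\text{if }e^{t/2}|B-\tfrac12|\le\tfrac18.
\end{aligned}
\end{equation}

\subsection{Boxes and towers}
Let $j_{n_0}=0$, overriding Lemma~\ref{lem:jump} for this index only, and let $j_n$ be as in that lemma for $n>n_0$. Always $0\le j_n<q_n$. Define centers by $z_{n_0}=0$ and
\[
z_n^*=z_n+j_n\alpha,\qquad z_{n+1}=z_n^*+\tfrac12\zeta_n\eta_{n-1},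
\]
and boxes in $\mathbb T^2$ by
\[
W_n=\{z_n+a\eta_n+b\eta_{n-1}:|a|\le w_n,|b|\le\zeta_n\},\qquad N_n=\{z_n^*+a\eta_n+b\eta_{n-1}:|a|\le d_n,|b|\le\zeta_n\}.
\]
Let $W_n^\circ,N_n^\circ$ be defined by the strict inequalities. Note that $N_n\subset R^{j_n}W_n$.

\begin{lemma}\label{lem:disjoint}
The sets $R^iW_n$, $0\le i<q_n$, are pairwise disjoint, and so are the sets $R^iW_n$, $1\le i\le q_n$.
\end{lemma}

\begin{proof}
Otherwise $R^jW_n$ meets $W_n$ for some $1\le j<q_n$. Then $j\alpha\equiv a\eta_n+b\eta_{n-1}$ with $|a|\le2w_n\le\frac1{4q_{n-1}}$ and $|b|\le2\zeta_n<d_{n-1}$, contrary to Lemma~\ref{lem:returns}.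
\end{proof}

\subsection{The conjugacies and their defect}
Let $F_0$ be the diffeomorphism of $\mathbb T^2$ that is the identity outside $W_n$ and, in coordinates $(a,b)$ centered at $z_n$, equals
\[
F_0(a,b)=\big(a,\ \zeta_n\Phi^{t_n\chi(a/w_n)}(b/\zeta_n)\big).
\]
It is supported in $\{|a|\le\frac34w_n,|b|\le\frac34\zeta_n\}$. Let $F_i=R^iF_0R^{-i}$, supported in $R^iW_n^\circ$ (the dependence on $n$ is suppressed), and set
\[
K_n=F_0F_1\cdots F_{q_n-1},\qquad H_{n_0}=\mathrm{id},\qquad H_{n+1}=H_nK_n,\qquad f_n=H_nRH_n^{-1}.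
\]
By Lemma~\ref{lem:disjoint}, $K_n=F_i$ on $R^iW_n$ for $0\le i<q_n$, and $K_n$ is the identity off the tower.

We have $RK_nR^{-1}=F_1\cdots F_{q_n}$, and these factors commute by Lemma~\ref{lem:disjoint}. So $RK_n^{-1}R^{-1}=(F_1\cdots F_{q_n-1})^{-1}F_{q_n}^{-1}$ and
\[
P_n:=K_nRK_n^{-1}R^{-1}=F_0F_{q_n}^{-1}.
\]
Since $R^{q_n}$ is the translation $(a,b)\mapsto(a+d_n,b)$, the map $F_{q_n}$ is given by the formula for $F_0$ with $\chi((a-d_n)/w_n)$ in place of $\chi(a/w_n)$, and it is supported in $W_n^\circ$ because $d_n\le w_n/100$. As in the linear model,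
\begin{equation}\label{eq:defect}
P_n(a,b)=\big(a,\ \zeta_n\Phi^{s_n(a/w_n)}(b/\zeta_n)\big),\qquad s_n(A)=t_n\big[\chi(A)-\chi(A-d_n/w_n)\big],
\end{equation}
with support in $W_n^\circ$. From $K_nRK_n^{-1}=P_nR$ we obtain
\begin{equation}\label{eq:rec}
f_{n+1}=\hat P_nf_n,\qquad\hat P_n=H_nP_nH_n^{-1},\qquad\operatorname{supp}\hat P_n\subset H_n(W_n^\circ)\subset X_n:=H_n(W_n).
\end{equation}

\subsection{Nesting and affine charts}
To estimate $\hat P_n$ we need the shape of $X_n$. Define on $[-1,1]^2$ the injective maps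
\[
L_n^W(A,B)=H_n(z_n+w_nA\eta_n+\zeta_nB\eta_{n-1}),\qquad L_n^N(A,B)=H_n(z_n^*+d_nA\eta_n+\zeta_nB\eta_{n-1}),
\]
with images $X_n$ and $H_n(N_n)$. Figure~\ref{fig:boxes} shows the inductive step.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.8]
\draw (-1,-1) rectangle (1,1);
\draw[dashed] (-1,0.5) -- (1,0.5);
\draw[dashed] (-1,-0.5) -- (1,-0.5);
\filldraw[fill=gray!40] (-0.4,0.44) rectangle (0.4,0.56);
\filldraw[fill=gray!40] (-0.4,-0.515) rectangle (0.4,-0.485);
\node at (0,0.73) {$W_{n+1}$};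
\node at (0,-0.7) {$N_{n+1}$};
\draw[->] (0,0.5) -- node[right] {$R^{j_{n+1}}$} (0,-0.46);
\node[left] at (-1,0.5) {$\frac12$};
\node[left] at (-1,-0.5) {$-\frac12$};
\node[below] at (0,-1) {$N_n$};
\draw[->] (1.2,0) -- node[above] {$K_n$} (1.8,0);
\begin{scope}[shift={(3,0)}]
\draw (-1,-1) rectangle (1,1);
\draw[dashed] (-1,0.5) -- (1,0.5);
\draw[dashed] (-1,-0.5) -- (1,-0.5);
\filldraw[fill=gray!40] (-0.4,0.25) rectangle (0.4,0.75);
\filldraw[fill=gray!40] (-0.4,-0.75) rectangle (0.4,-0.25);
\node at (0,0.5) {$K_nW_{n+1}$};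
\node at (0,-0.5) {$K_nN_{n+1}$};
\node[below] at (0,-1) {$N_n$};
\end{scope}
\end{tikzpicture}
\caption{The narrow box $N_n$ in the normalized coordinates $(a/d_n,b/\zeta_n)$, with $\eta_n$ horizontal and $\eta_{n-1}$ vertical (not to scale). The next boxes $W_{n+1}$ and $N_{n+1}$ are flat strips at the heights $\pm\frac12$ of the two sources of the flow; $R^{j_{n+1}}$ carries the thin middle layer of $W_{n+1}$ onto $N_{n+1}$. The map $K_n$ stretches the strips vertically and affinely, by $e^{t_n/2}$ and $e^{t_n}$, to a definite fraction of $N_n$.}\label{fig:boxes}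
\end{figure}

\begin{proposition}\label{prop:nest}
There is $C_0\ge1$ such that for all $n\ge n_0$ the maps $L_n^W$, $L_n^N$ are affine and
\begin{equation}\label{eq:charts}
\|DL_n^W\|,\ \|DL_n^N\|\le C_0,\qquad\|(DL_n^W)^{-1}\|,\ \|(DL_n^N)^{-1}\|\le C_0100^n .
\end{equation}
Moreover $H_n(N_n)\subset N_{n_0}$ and
\begin{equation}\label{eq:nest}
X_m\subset H_n(N_n^\circ)=H_{n+1}(N_n^\circ)\qquad\text{for all }m\ge n+1 .
\end{equation}
\end{proposition}

\begin{proof}
Use coordinates $(a,b)$ centered at $z_n^*$. On $N_n$ we have $K_n=F_{j_n}$ and $|a|\le d_n\le w_n/2$, so $\chi(a/w_n)=1$ and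
\[
K_n(a,b)=\big(a,\zeta_n\Phi^{t_n}(b/\zeta_n)\big)\quad\text{on }N_n .
\]
In particular $K_n(N_n^\circ)=N_n^\circ$, which gives the equality in \eqref{eq:nest}.

\emph{The wide box.} By \eqref{eq:basis}, the point $z_{n+1}+a'\eta_{n+1}+b'\eta_n$ has coordinates $a=b'+\sigma_na'$, $b=\frac12\zeta_n+\lambda_na'$. For $|a'|\le w_{n+1}$ and $|b'|\le\zeta_{n+1}\le d_n/8$, \eqref{eq:n0} and \eqref{eq:tuned} give
\[
|a|\le\tfrac18d_n+3d_nw_{n+1}\le\tfrac14d_n,\qquad|b-\tfrac12\zeta_n|\le2w_{n+1}=\tfrac18e^{-t_n/2}\zeta_n .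
\]
So $W_{n+1}\subset N_n$, and the second line of \eqref{eq:linear} applies: $K_n$ sends the point to $(a,\frac12\zeta_n+e^{t_n/2}\lambda_na')$, which lies in $N_n^\circ$. Put $a'=w_{n+1}A$, $b'=\zeta_{n+1}B$ and use \eqref{eq:tuned}. Since $H_{n+1}=H_nK_n$,
\[
L^W_{n+1}(A,B)=L^N_n\Big(\frac{\sigma_nw_{n+1}}{d_n}A+\frac{\zeta_{n+1}}{d_n}B,\ \ \frac12+\frac{\lambda_n}{16}A\Big).
\]

\emph{The narrow box.} By Lemma~\ref{lem:jump}, $z^*_{n+1}=z_n^*-\frac12\zeta_n\eta_{n-1}+\xi_n\eta_n$ in $\mathbb T^2$. So $z^*_{n+1}+a'\eta_{n+1}+b'\eta_n$ has coordinates $a=\xi_n+b'+\sigma_na'$, $b=-\frac12\zeta_n+\lambda_na'$. For $|a'|\le d_{n+1}\le10^{-4}$ and $|b'|\le\zeta_{n+1}$,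
\[
|a|\le\tfrac38d_nd_{n+1}+\tfrac18d_n+3d_nd_{n+1}\le\tfrac12d_n,\qquad|b+\tfrac12\zeta_n|\le2d_{n+1}=\tfrac18e^{-t_n}\zeta_n .
\]
So $N_{n+1}\subset N_n$, the first line of \eqref{eq:linear} applies, the image point $(a,-\frac12\zeta_n+e^{t_n}\lambda_na')$ lies in $N_n^\circ$, and
\[
L^N_{n+1}(A,B)=L^N_n\Big(\frac{\xi_n}{d_n}+\frac{\sigma_nd_{n+1}}{d_n}A+\frac{\zeta_{n+1}}{d_n}B,\ \ -\frac12+\frac{\lambda_n}{16}A\Big).
\]

\emph{Bounds.} The maps $L^W_{n_0}$ and $L^N_{n_0}$ are affine with invertible linear part, since $H_{n_0}=\mathrm{id}$, and the two recursions show by induction that all charts are affine. The linear parts of the inner maps and their inverses are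
\[
\begin{pmatrix}m&p\\l&0\end{pmatrix},\qquad\begin{pmatrix}0&1/l\\1/p&-m/(pl)\end{pmatrix},\qquad p\in[\tfrac1{16},\tfrac18],\quad l\in[\tfrac1{32},\tfrac18],\quad|m|\le3w_{n+1}\le\tfrac1{10}.
\]
The operator norm is at most the square root of the sum of the squared entries, which is less than $1$ for the first matrix and at most $(32^2+16^2+51.2^2)^{1/2}<100$ for the second. For $n>n_0$, each of $DL_n^W$, $DL_n^N$ is $DL^N_{n_0}$ times $n-n_0$ such matrices. This gives \eqref{eq:charts}.

\emph{Nesting.} We have $X_{n+1}=H_nK_n(W_{n+1})\subset H_n(N_n^\circ)$ and $H_{n+1}(N_{n+1})=H_nK_n(N_{n+1})\subset H_n(N_n^\circ)$. The second inclusion, iterated, gives $H_n(N_n)\subset N_{n_0}$ and, combined with the first at index $m-1$, gives \eqref{eq:nest}.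
\end{proof}

\section{The conjugacies converge uniformly}\label{sec:C0}

The maps $K_n$ move points very little, but $H_{n+1}=H_nK_n$ composes this small motion with $H_n$, whose derivative is huge. So we need a modulus of continuity for $H_n$ at the scale of $W_n$, valid at every place of the torus. It comes from \eqref{eq:tuned}: the expansion of $K_n$ never exceeds $e^{t_n}$, which is just enough to bring $d_{n+1}$ to $\zeta_n/16$.

Lift $K_n$ to $\tilde K_n(x)=x+\phi_n(x)\eta_{n-1}$ with $\phi_n$ smooth and $\mathbb Z^2$-periodic. On a floor of the tower $\phi_n=\zeta_n\Phi^{t_n\chi(a/w_n)}(b/\zeta_n)-b$ in centered coordinates, and $\phi_n=0$ off the tower. With $\partial_a,\partial_b$ the derivatives along $\eta_n,\eta_{n-1}$, we have everywhere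
\begin{equation}\label{eq:phi}
|\phi_n|\le2\zeta_n,\qquad0<1+\partial_b\phi_n\le e^{t_n},\qquad|\partial_a\phi_n|\le\frac{t_n\zeta_n}{4w_n}\|\chi'\|_0,
\end{equation}
the last because $\partial_a\phi_n=\zeta_nV(\Phi^{t_n\chi})\,t_n\chi'/w_n$ and $|V|\le\frac14$. For $M>0$ let $Q_n(M)=\{a\eta_n+b\eta_{n-1}:|a|\le Md_n,|b|\le M\zeta_n\}\subset\mathbb R^2$.

\begin{lemma}\label{lem:Q}
Let $x,x'\in\mathbb R^2$ and $x'-x=a'\eta_{n+1}+b'\eta_n$.
\begin{enumerate}
\item[(i)] If $x'-x\in Q_{n+1}(M)$, then $\tilde K_nx'-\tilde K_nx\in Q_n(M/2)$.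
\item[(ii)] If $|a'|\le2w_{n+1}$ and $|b'|\le2\zeta_{n+1}$, then $\tilde K_nx'-\tilde K_nx\in Q_n(6)$.
\end{enumerate}
\end{lemma}

\begin{proof}
By \eqref{eq:basis}, $x'-x=a\eta_n+b\eta_{n-1}$ with $a=b'+\sigma_na'$, $b=\lambda_na'$, and $\tilde K_nx'-\tilde K_nx=a\eta_n+b^+\eta_{n-1}$ with $b^+=b+\phi_n(x')-\phi_n(x)$.

(i) Here $|a|\le M(\frac18d_n+3d_nd_{n+1})\le\frac M4d_n$ and $|b|\le2Md_{n+1}$. Go from $x$ to $x'$ first along $\eta_{n-1}$ and then along $\eta_n$, and apply the mean value theorem with \eqref{eq:phi}. By \eqref{eq:tuned} and \eqref{eq:n0},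
\[
|b^+|\le e^{t_n}\,2Md_{n+1}+\frac{t_n\zeta_n}{4w_n}\|\chi'\|_0\,\frac M4d_n=\frac M8\zeta_n+\frac M{16}\|\chi'\|_0\theta_n\zeta_n\le\frac M2\zeta_n .
\]

(ii) Here $|a|\le\frac14d_n+6d_nw_{n+1}\le\frac12d_n$ and $|b^+|\le4w_{n+1}+4\zeta_n\le6\zeta_n$, since $w_{n+1}\le\zeta_n/16$.
\end{proof}

\begin{proposition}\label{prop:C0}
The maps $H_n$ converge uniformly to a homeomorphism $h$ of $\mathbb T^2$.
\end{proposition}

\begin{proof}
The map $\tilde H_{n+1}=\tilde K_{n_0}\cdots\tilde K_n$ lifts $H_{n+1}$. Let $x,x'$ lie in a lift of a translate $Z$ of $W_{n+1}$. Part (ii) of Lemma~\ref{lem:Q}, followed by part (i) at the indices $n-1,\dots,n_0$, gives $\tilde H_{n+1}x'-\tilde H_{n+1}x\in Q_{n_0}(6\cdot2^{-(n-n_0)})$. So $H_{n+1}(Z)$ has diameter at most $C2^{-n}$. The map $K_{n+1}$ preserves each floor $R^iW_{n+1}$ and is the identity elsewhere, so $\operatorname{dist}(H_{n+2}x,H_{n+1}x)\le C2^{-n}$ for all $x$. For the inverses, $H_{n+1}^{-1}=K_n^{-1}H_n^{-1}$ gives $\operatorname{dist}(H_{n+1}^{-1}x,H_n^{-1}x)\le\operatorname{diam}W_n\le4(w_n+\zeta_n)\le 4(q_n^{-1}+q_{n-1}^{-2})$,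 which is summable. Thus $H_n\to h$ and $H_n^{-1}\to h'$ uniformly, with $h,h'$ continuous, and the identities $H_nH_n^{-1}=H_n^{-1}H_n=\mathrm{id}$ pass to the limit.
\end{proof}

\section{The diffeomorphisms converge smoothly}\label{sec:Cinf}

By \eqref{eq:rec}, $\pi_n=\hat P_n-\mathrm{id}$ is a smooth $\mathbb R^2$-valued function on the torus, supported in the interior of $X_n$. Let $\varepsilon_{n,r}=\|\pi_n\|_{C^r}$.

\begin{lemma}\label{lem:eps}
For every $r\ge0$, $\sum_n\varepsilon_{n,r}<\infty$.
\end{lemma}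

\begin{proof}
By \eqref{eq:defect}, on $X_n$ we have $\hat P_n=L_n^WT_n(L_n^W)^{-1}$ with $T_n(A,B)=(A,\Phi^{s_n(A)}(B))$, and the mean value theorem gives $\|s_n\|_{C^r}\le\theta_n\|\chi\|_{C^{r+1}}$. To extract the small factor, write
\[
\Phi^s(B)-B=s\,G(s,B),\qquad G(s,B)=\int_0^1V\big(\Phi^{\lambda s}(B)\big)\,d\lambda ,
\]
with $G$ smooth. Let $n$ be so large that $\|s_n\|_{C^r}\le1$. The derivatives of order at most $r$ of $G(s_n(A),B)$ are polynomials in derivatives of $s_n$ and in derivatives of $G$ on $[-1,1]^2$, so they are bounded by a constant $C_r$. The Leibniz rule gives $\|T_n-\mathrm{id}\|_{C^r}\le C_r\theta_n$. Since $L_n^W$ is affine, $\pi_n=DL_n^W\cdot(T_n-\mathrm{id})\circ(L_n^W)^{-1}$ on $X_n$, and each differentiation contributes one factor $(DL_n^W)^{-1}$. By \eqref{eq:charts}, $\varepsilon_{n,r}\le C_r(C_0100^n)^r\theta_n$ for large $n$, which is summable by \eqref{eq:sum}.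
\end{proof}

Affinity of the chart is what makes this estimate so short: no higher derivative of $H_n$ enters.

\begin{proposition}\label{prop:Cinf}
The maps $f_n$ converge in $C^\infty$ to some $f\in\mathrm{Diff}^\infty_+(\mathbb T^2)$, and $f=hRh^{-1}$.
\end{proposition}

\begin{proof}
We have $f_{n_0}=R$ and $f_{n+1}=f_n+\pi_n\circ f_n$, so $\|f_{n+1}-f_n\|_0\le\varepsilon_{n,0}$. We show by induction on $r\ge1$ that $\|D^rf_n\|_0$ is bounded in $n$ and that $\|D^rf_{n+1}-D^rf_n\|_0\le C_r\varepsilon_{n,r}$. The chain rule gives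
\[
D^rf_{n+1}-D^rf_n=D\pi_n(f_n)\,D^rf_n+\Pi_{n,r},
\]
where $\Pi_{n,1}=0$ and, for $r\ge2$, $\Pi_{n,r}$ is a sum of a fixed number of terms $D^i\pi_n(f_n)$, $2\le i\le r$, applied to derivatives of $f_n$ of orders between $1$ and $r-1$. By the inductive hypothesis $\|\Pi_{n,r}\|_0\le C_r\varepsilon_{n,r}$. So $\|D^rf_{n+1}\|_0\le(1+\varepsilon_{n,1})\|D^rf_n\|_0+C_r\varepsilon_{n,r}$, whence $\|D^rf_n\|_0\le e^{\sum\varepsilon_{m,1}}(1+C_r\sum\varepsilon_{m,r})$, and the displayed identity gives the bound on the differences. By Lemma~\ref{lem:eps}, $f_n\to f$ in $C^\infty$.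

Passing to the uniform limit in $f_nH_n=H_nR$ gives $fh=hR$, so $f$ is a homeomorphism. It remains to bound the Jacobian. Let $\iota_n=\inf\det D\hat P_n$. On $X_n$ we have $\det D\hat P_n=\det DT_n=\partial_B\Phi^{s_n(A)}>0$, and elsewhere it is $1$, so $0<\iota_n\le1$ by compactness. If $\varepsilon_{n,1}\le1$, then $\det(I+D\pi_n)=1+\operatorname{tr}D\pi_n+\det D\pi_n\ge1-3\varepsilon_{n,1}$. Hence $\det Df\ge\prod_n\iota_n>0$. By the inverse function theorem $f^{-1}$ is smooth, and $f$ preserves orientation.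
\end{proof}

\section{Almost invariant functions and growth of derivatives}\label{sec:notclosed}

The tower functions must be built for the limit $f$, not for $f_n$. This is possible because all later perturbations are confined to one small set, by \eqref{eq:nest}, and orbit segments that avoid it are never changed.

\begin{lemma}\label{lem:untouched}
Let $k\ge n_0$, $y\in\mathbb T^2$, $i_0\ge1$. If $H_k(R^iy)\notin X_m$ for all $m\ge k$ and $1\le i\le i_0$, then $f^i(H_ky)=H_k(R^iy)$ for $0\le i\le i_0$.
\end{lemma}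

\begin{proof}
Let $1\le i\le i_0$ and $x=H_k(R^{i-1}y)$. Then $f_k(x)=H_k(R^iy)$ is fixed by every $\hat P_m$ with $m\ge k$, so $f_{m+1}(x)=\hat P_m\cdots\hat P_kf_k(x)=f_k(x)$, and $f(x)=H_k(R^iy)$ in the limit. Induction on $i$ finishes the proof.
\end{proof}

\subsection{The functions $U_n$}
We place the bump in the margin of $W_n$, where $K_n$ is the identity and which stays away from $N_n$. Let
\[
S_n=\{z_n+w_nA\eta_n+\zeta_nB\eta_{n-1}:A\in[0.8,0.95],\ |B|\le1\}\subset W_n .
\]
On the part $\frac34\le|A|\le1$ of $W_n$ we have $\chi(A)=0$, so $H_{n+1}=H_n$ there. This part contains $S_n$ and also $S_n+\delta_n$, whose points have $A\in[0.8,0.96]$ by \eqref{eq:n0}.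

\begin{lemma}\label{lem:claim}
For $y\in S_n$ and $0\le i\le q_n$ we have $f^i(H_ny)=H_{n+1}(R^iy)$. In particular $f^{q_n}(H_ny)=H_n(y+\delta_n)$.
\end{lemma}

\begin{proof}
We claim that $R^iy\notin N_n$ for $1\le i\le q_n$. If $i<q_n$ and $i\ne j_n$, then $R^iy\in R^iW_n$, which is disjoint from $R^{j_n}W_n\supset N_n$. If $i=j_n$, the $a$-coordinate of $R^iy$ relative to $z_n^*$ is at least $0.8w_n>d_n$. If $i=q_n$, then $R^iy=y+\delta_n\in W_n$ has $a\ge0.8w_n$ relative to $z_n$; it is outside $N_n$ when $j_n\ne0$ because $W_n\cap R^{j_n}W_n=\emptyset$, and when $j_n=0$ because $a>d_n$. By \eqref{eq:nest} and injectivity, $H_{n+1}(R^iy)\notin X_m$ for $m\ge n+1$. Apply Lemma~\ref{lem:untouched} with $k=n+1$ and use $H_{n+1}=H_n$ on $S_n$ and on $S_n+\delta_n$.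
\end{proof}

Fix smooth $\omega_1,\omega_2\ge0$ with maximum $1$, supported in $[0.82,0.9]$ and $[-\frac12,\frac12]$. Define $\psi_n\in C^\infty(\mathbb T^2)$ by $\psi_n(L_n^W(A,B))=\omega_1(A)\omega_2(B)$ on $X_n$ and $\psi_n=0$ elsewhere, and let $U_n=\sum_{i=0}^{q_n-1}\psi_n\circ f^{-i}$.

\emph{Oscillation.} The support of $\psi_n$ lies in $H_n(S_n)$, so by Lemma~\ref{lem:claim} the support of $\psi_n\circ f^{-i}$ lies in $H_{n+1}(R^iS_n)$. By Lemma~\ref{lem:disjoint} these sets are disjoint for $0\le i<q_n$, and none contains $H_{n+1}(z_n)$. Hence $\max U_n=1$ and $\min U_n=0$.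

\emph{Smallness.} By Lemma~\ref{lem:claim}, $f^{q_n}(L_n^W(A,B))=L_n^W(A+d_n/w_n,B)$ for $A\in[0.8,0.95]$. So $\psi_n\circ f^{-q_n}$ vanishes outside $H_n(S_n+\delta_n)\subset X_n$, and it equals $\omega_1(A-d_n/w_n)\omega_2(B)$ at $L_n^W(A,B)$; for $A-d_n/w_n\notin[0.8,0.95]$ both sides are $0$. By the mean value theorem, \eqref{eq:charts} and \eqref{eq:sum},
\[
\|\psi_n-\psi_n\circ f^{-q_n}\|_{C^r}\le C_r(C_0100^n)^r\frac{d_n}{w_n}\to0\qquad\text{for every }r .
\]
Composition with the fixed map $f$ is continuous in $C^\infty$, so \eqref{eq:tower} gives $U_n\circ f-U_n\to0$ in $C^\infty$. As $f$ is minimal and $\operatorname{osc}U_n=1$, Lemma~\ref{lem:crit} shows that $B^\infty(f)$ is not closed.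

\subsection{Growth of derivatives}
The map $H_n$ expands $\eta_n$ at very different rates on $W_n$ and on $N_n$, and $R^{j_n}$ carries the middle layer of the first box onto the second. So $f^{j_n}$ pulls close points apart. Let $n>n_0$, so that $1\le j_n<q_n$, and let
\[
y_\pm=z_n\pm d_n\eta_n\in W_n,\qquad x_\pm=H_n(y_\pm)=L_n^W(\pm d_n/w_n,0).
\]
For $1\le i\le j_n$ the point $R^iy_\pm\in R^iW_n$ is not in $W_n$. It is not in $N_n^\circ$ either: for $i<j_n$ by Lemma~\ref{lem:disjoint}, and for $i=j_n$ because its coordinates relative to $z_n^*$ are $(\pm d_n,0)$. So $H_n(R^iy_\pm)$ lies outside $X_n$ and, by \eqref{eq:nest}, outside $X_m$ for $m\ge n+1$. Lemma~\ref{lem:untouched} with $k=n$ gives $f^{j_n}(x_\pm)=H_n(R^{j_n}y_\pm)=L_n^N(\pm1,0)$. The image of $L_n^N$ lies in $N_{n_0}$, where distances can be computed in a lift. By \eqref{eq:charts} and \eqref{eq:ratio},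
\begin{equation}\label{eq:spread}
\operatorname{dist}(x_+,x_-)\le64C_0\,q_n^{-5/6},\qquad\operatorname{dist}(f^{j_n}x_+,f^{j_n}x_-)\ge\frac{2}{C_0100^n}.
\end{equation}
Since $\operatorname{dist}(f^jx,f^jx')\le\|Df^j\|_0\operatorname{dist}(x,x')$ and $q_n\ge2^{3^n}$, we get $\|Df^{j_n}\|_0\ge c\,100^{-n}q_n^{5/6}\to\infty$.

Suppose that $h$ and $h^{-1}$ are both H\"older; on a compact space we may take a common exponent $\gamma>0$. As $R^j$ is an isometry, $f^j=hR^jh^{-1}$ satisfies $\operatorname{dist}(f^jx,f^jx')\le C\operatorname{dist}(x,x')^{\gamma^2}$ with $C$ independent of $j$. Then \eqref{eq:spread} gives $100^{-n}\le Cq_n^{-5\gamma^2/6}$, which is false for large $n$. Together with Lemma~\ref{lem:dioph} and Propositions~\ref{prop:C0} and~\ref{prop:Cinf}, this proves Theorem~\ref{thm:A}. \qed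

\section{Higher dimensions}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
For $d=2$ this is Theorem~\ref{thm:A}. For $d\ge3$ we take the product of the map $f$ of Theorem~\ref{thm:A} with a rotation $R_\beta$ of $\mathbb T^{d-2}$.

\emph{Choice of $\beta$.} We claim that $(\alpha,\beta)$ is Diophantine for almost every $\beta\in[0,1]^{d-2}$. Let $k=(k',k'')\in\mathbb Z^2\times\mathbb Z^{d-2}$ with $k''\ne0$. The surjective homomorphism $\beta\mapsto\langle k'',\beta\rangle$ from $\mathbb T^{d-2}$ to $\mathbb T^1$ maps Lebesgue measure to Lebesgue measure. So the set of $\beta$ with $\operatorname{dist}(\langle k',\alpha\rangle+\langle k'',\beta\rangle,\mathbb Z)<|k|^{-d-1}$ has measure at most $2|k|^{-d-1}$, and the set where the distance is $0$ has measure $0$. The sum of $|k|^{-d-1}$ over $\mathbb Z^d\setminus\{0\}$ is finite. By the Borel--Cantelli lemma, for almost every $\beta$ the distance is at least $|k|^{-d-1}$ for all but finitely many such $k$, and it is positive for the exceptions, so it is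 at least $c|k|^{-d-1}$ for all $k$ with $k''\ne0$. The vectors with $k''=0$ are covered by Lemma~\ref{lem:dioph}. Fix such a $\beta$.

\emph{The product.} The map $F=f\times R_\beta$ belongs to $\mathrm{Diff}^\infty_+(\mathbb T^d)$ and is conjugate to $R_{(\alpha,\beta)}$ by the homeomorphism $h\times\mathrm{id}$. Suppose $B^\infty(F)$ is closed. Let $u_k\circ f-u_k\to v$ in $C^\infty(\mathbb T^2)$, and let $\pi:\mathbb T^d\to\mathbb T^2$ be the projection. Then $(u_k\circ\pi)\circ F-u_k\circ\pi\to v\circ\pi$, so there is a smooth $U$ with $v(x)=U(f(x),\vartheta+\beta)-U(x,\vartheta)$ for all $(x,\vartheta)\in\mathbb T^2\times\mathbb T^{d-2}$. Integrate over $\vartheta$: the smooth function $u(x)=\int U(x,\vartheta)\,d\vartheta$ satisfies $u\circ f-u=v$. So $B^\infty(f)$ is closed, contrary to Theorem~\ref{thm:A}.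
\end{proof}

\section{Invariant distributions and smooth linearization}\label{sec:C}

The conjugacy $h$ need not be homotopic to the identity, so the mean displacement of $f$ need not be $\alpha$. The next lemma shows that it has the same arithmetic type.

\begin{lemma}\label{lem:rho}
Let $f=hR_\alpha h^{-1}$ be a $C^\infty$ diffeomorphism of $\mathbb T^d$, with $h$ a homeomorphism and $\alpha$ irrational, and let $\mu$ be its invariant probability. Every lift of $f$ to $\mathbb R^d$ has the form $\mathrm{id}+\varphi$ with $\varphi\in C^\infty(\mathbb T^d,\mathbb R^d)$. The vector $\rho=\int\varphi\,d\mu$ is irrational, and it is Diophantine if and only if $\alpha$ is.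
\end{lemma}

\begin{proof}
A lift $\tilde h$ of $h$ satisfies $\tilde h(x+l)=\tilde h(x)+Jl$ for $l\in\mathbb Z^d$, where $J\in GL(d,\mathbb Z)$ is the action of $h$ on $H_1(\mathbb T^d)=\mathbb Z^d$. So $\tilde h(x)=Jx+h_0(x)$ with $h_0$ continuous and periodic. The lift $\tilde f(x)=\tilde h(\tilde h^{-1}(x)+\alpha)$ of $f$ satisfies $\tilde f(x+l)=\tilde f(x)+l$, because $\tilde h^{-1}(x+l)=\tilde h^{-1}(x)+J^{-1}l$. Thus $\varphi=\tilde f-\mathrm{id}$ is periodic, and it is smooth since $f$ is. From
\[
\varphi(h(x))=\tilde h(x+\alpha)-\tilde h(x)=J\alpha+h_0(x+\alpha)-h_0(x)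
\]
and $\mu=h_*\mathrm{Leb}$ we get $\int\varphi\,d\mu=J\alpha$. Any other lift differs by an integer vector, so in general $\rho=J\alpha+l$ with $l\in\mathbb Z^d$. Then $\langle k,\rho\rangle-m=\langle J^{\mathsf T}k,\alpha\rangle-(m-\langle k,l\rangle)$, and $k\mapsto J^{\mathsf T}k$ is a bijection of $\mathbb Z^d\setminus\{0\}$ that changes norms by bounded factors.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(a)$\Rightarrow$(b). Let $f=gR_\rho g^{-1}$ with a $C^\infty$ diffeomorphism $g$. Then $R_\rho$ is topologically conjugate to $R_\alpha$, and Lemma~\ref{lem:rho}, applied to $R_\rho$ and its lift $x\mapsto x+\rho$, shows that $\rho$ is irrational and Diophantine. By Proposition~\ref{prop:rot}, $B^\infty(R_\rho)$ is the kernel of Lebesgue measure. Since $\mu=g_*\mathrm{Leb}$ by uniqueness, Lemma~\ref{lem:conj} gives $B^\infty(f)=\ker\mu$, which is closed. An invariant distribution $T$ vanishes on $\ker\mu$, so $T(u)=T(u-\mu(u))+\mu(u)T(1)=T(1)\mu(u)$.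

(b)$\Rightarrow$(a). By Lemma~\ref{lem:HB}, the two hypotheses together give $B^\infty(f)=\ker\mu$. We use this to solve the linearization equation. Let $\mathrm{id}+\varphi$ be a lift of $f$ and $\rho=\int\varphi\,d\mu$. Each component of $\varphi-\rho$ lies in $\ker\mu$, so $\varphi-\rho=u\circ f-u$ with $u\in C^\infty(\mathbb T^d,\mathbb R^d)$. The smooth map $g=\mathrm{id}-u$ of $\mathbb T^d$ satisfies
\[
g(f(x))=x+\varphi(x)-u(f(x))=x-u(x)+\rho,\qquad\text{that is,}\qquad g\circ f=R_\rho\circ g .
\]
We show that $g$ is a diffeomorphism. It is homotopic to the identity through $\mathrm{id}-su$, $0\le s\le1$, so it has degree one and is surjective. Differentiation gives $Dg(f(x))Df(x)=Dg(x)$, and $Df(x)$ is invertible, so the closed set $\{\det Dg=0\}$ is $f$-invariant. By minimality it is empty or all of $\mathbb T^d$. In the second case Sard's theorem (the critical values of a smooth map have measure zero) says that $g(\mathbb T^d)$ has measure zero, contrary to surjectivity. So $g$ is a local diffeomorphism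 of a compact connected manifold, hence a covering map, and it has one sheet because it induces the identity on the fundamental group. Thus $f=g^{-1}R_\rho g$ is $C^\infty$-conjugate to a rotation. By Lemma~\ref{lem:conj}, $B^\infty(R_\rho)$ is closed. As $\rho$ is irrational by Lemma~\ref{lem:rho}, Proposition~\ref{prop:rot} shows that $\rho$ is Diophantine, and then so is $\alpha$, again by Lemma~\ref{lem:rho}.
\end{proof}

The hypothesis on invariant distributions is used only to identify the closed space $B^\infty(f)$ with $\ker\mu$. Without it, stability does not tell us that $\varphi-\rho$ is a coboundary, and this argument does not start.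

\begin{thebibliography}{1}

\bibitem{AK}
Artur Avila, Alejandro Kocsard,
\emph{Cohomological equations and invariant distributions for minimal circle diffeomorphisms},
arXiv:1002.3392 (2010).

\end{thebibliography}
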